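# Two copies of multiplication by $z$ on $L^p$ and compact perturbations of one copy

## The theorem: $M_{\mu,H}$ is a compact perturbation of a copy of $M_\mu$

All $L^p$ spaces are complex. Let $\mu$ be a finite measure on $\mathbb C$ with compact support and let $1<p<\infty$. The operator $M_\mu$ on $L^p(\mu)$ is $(M_\mu f)(z)=zf(z)$. For a Banach space $X$, $L^p(\mu;X)$ is the Bochner space of strongly measurable $f:\mathbb C\to X$ with $\|f\|^p=\int\|f(z)\|^p\,d\mu<\infty$, and $M_{\mu,X}$ is multiplication by $z$ on it.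

Operators $T_1$ on $X_1$ and $T_2$ on $X_2$ are *similar* if $T_2=WT_1W^{-1}$ for an isomorphism $W:X_1\to X_2$. We write
$$T_1\approx T_2\quad\text{if there is an isomorphism }W:X_1\to X_2\text{ with }T_2W-WT_1\text{ compact.}$$

**Theorem 1.** Let $1<p<\infty$, let $\mu\neq0$ be a finite nonatomic compactly supported measure on $\mathbb C$, and let $H\ne0$ be a separable Hilbert space. Then $M_{\mu,H}\approx M_\mu$, via an isomorphism $V:L^p(\mu;H)\to L^p(\mu)$ with $\|V\|\,\|V^{-1}\|\le C_p$, where $C_p$ depends only on $p$.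

The theorem answers a question posed in March Boedihardjo, "Multiplication operators on $L^p$", arXiv:1707.04798 (2017): *let $p\ne2$ and let $\mu$ be Lebesgue measure on $[0,1]$; is there a compact $K$ on $L^p(\mu)$ such that $M_\mu\oplus M_\mu$ is similar to $M_\mu+K$?* **The answer is yes, for every $1<p<\infty$.** To see why Theorem 1 gives this, we unpack the relation $\approx$ and the space $L^p(\mu;H)$.

**The relation $\approx$.** If $T_2W-WT_1$ is compact, then
$$WT_1W^{-1}=T_2-(T_2W-WT_1)W^{-1},$$
so $T_1$ is similar to $T_2+K$ with $K=-(T_2W-WT_1)W^{-1}$ compact. Conversely, if $WT_1W^{-1}=T_2+K$, then $T_2W-WT_1=-KW$ is compact. Hence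
$$T_1\approx T_2\iff T_1\text{ is similar to }T_2+K\text{ for some compact }K.$$
The relation is reflexive. It is symmetric because $T_1W^{-1}-W^{-1}T_2=-W^{-1}(T_2W-WT_1)W^{-1}$. It is transitive because
$$T_3W'W-W'WT_1=(T_3W'-W'T_2)W+W'(T_2W-WT_1).$$
Taking direct sums of the isomorphisms shows that $T_i\approx T_i'$ for $i=1,2$ implies $T_1\oplus T_2\approx T_1'\oplus T_2'$.

*Example.* On $\ell^p$, let $T_1=\operatorname{diag}(a_j)$ and $T_2=\operatorname{diag}(b_j)$ with bounded entries and $a_j-b_j\to0$. Then $T_1\approx T_2$ with $W=I$, since $\operatorname{diag}(b_j-a_j)$ is a norm limit of finite rank operators.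

**The space.** For $H=\mathbb C^2$, an element of $L^p(\mu;\mathbb C^2)$ is a pair $(f_1,f_2)$ with norm $\|(|f_1|^2+|f_2|^2)^{1/2}\|_p$. This is equivalent to the $\ell^p$-sum norm on $L^p(\mu)\oplus L^p(\mu)$, and $M_{\mu,\mathbb C^2}$ becomes $M_\mu\oplus M_\mu$. So Theorem 1 with $H=\mathbb C^2$ gives an isomorphism $V:L^p(\mu)\oplus L^p(\mu)\to L^p(\mu)$ and
$$V(M_\mu\oplus M_\mu)V^{-1}=M_\mu+K,\qquad K=-\big(M_\mu V-V(M_\mu\oplus M_\mu)\big)V^{-1}\ \text{compact}.$$

**The hypothesis that $\mu$ is nonatomic.** If $\mu=\delta_0$, then $L^p(\mu)$ has dimension $1$ and $L^p(\mu;\mathbb C^2)$ has dimension $2$, so there is no isomorphism at all. Some hypothesis on $\mu$ is needed.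

## Exact similarity is impossible; folding and modulating both fall short

In this section $\mu$ is Lebesgue measure on $[0,1]$, and $r_n$ is the $n$-th Rademacher function: $\pm1$ on the two halves of every dyadic interval of length $2^{-(n-1)}$.

**One cannot take $K=0$.** Let $T$ commute with $M_\mu$. Then $Tq=q\cdot T1$ for every polynomial $q$. Given $h\in L^p$, take polynomials $q_j\to h$ in $L^p$ and, after passing to a subsequence, almost everywhere. Then $q_j\cdot T1\to h\cdot T1$ a.e., while $Tq_j\to Th$ in $L^p$. So $Th=h\cdot T1$, that is, $T$ is a multiplication operator. Hence any two operators commuting with $M_\mu$ commute with each other. But $M_\mu\oplus M_\mu$ commutes with all $2\times2$ scalar matrices, which do not commute with each other. Similarity would carry one commutant onto the other, so $M_\mu\oplus M_\mu$ is not similar to $M_\mu$.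

**Folding.** A natural map $L^p\oplus L^p\to L^p$ squeezes both functions into one. Fix $n$. On each dyadic interval $I=[a,a+2^{-n})$, put
$$V(f,g)(a+t)=f(a+2t),\qquad V(f,g)(a+2^{-n-1}+t)=g(a+2t)\qquad(0\le t<2^{-n-1}).$$
Then $\|V(f,g)\|^p=\frac12(\|f\|^p+\|g\|^p)$, and $V$ is onto. Comparing the point where $f$ or $g$ is evaluated with the point $x$ itself, we get
$$V(M_\mu\oplus M_\mu)-M_\mu V=M_\psi V,$$
where $\psi=t$ on the left half and $\psi=t-2^{-n-1}$ on the right half of $I$. The error has norm at most $2^{-n-1}\|V\|$, as small as we like. But it is not compact: if it were, so would be $M_\psi$, whereas $M_\psi$ is bounded below on the infinite-dimensional space $L^p(\{|\psi|\ge\delta\})$ for small $\delta>0$. Small is not compact, and this is exactly where folding stops. A fixed folding scale makes the same size of error at all frequencies.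

**Modulating.** A map that commutes with $M_\mu$ exactly is $(f_1,f_2)\mapsto r_1f_1+r_2f_2$. It fails to be injective: $(r_1h,-r_2h)\mapsto h-h=0$. Yet if $f_1,f_2$ are constant on the two halves of $[0,1]$, then $r_2f_1$ and $r_3f_2$ are orthogonal, and $f_1,f_2$ can be read off their sum. So modulation by a Rademacher function keeps copies apart provided the function is coarse compared with the modulation. No single modulation is finer than all functions.

**The way through.** Let the modulation depend on the scale. Cut $f_k$ into its pieces at scale $2^{-n}$ (martingale differences), and multiply the $n$-th piece of the $k$-th function by its own $r_N$, with $N>n$. The copies then stay apart. At scale $n$ the projection onto the piece fails to commute with multiplication by $z$ only by $O(2^{-n})$, through a finite rank operator, and these errors sum to a compact operator. This produces an operator $A$ that is bounded and has a left inverse, but is not claimed to be onto. Two questions remain: which space of sequences $(f_k)$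 does $A$ live on, and how do we repair the lack of surjectivity?

For the first, look at constants. If $f_k=a_k$ is constant, the recipe will give $Af=\sum_ka_kr_{N_k}$ for distinct $N_k$, and by Khintchine's inequality $\|Af\|_p$ is comparable to $(\sum|a_k|^2)^{1/2}$, whatever $p$ is. So infinitely many copies must be assembled in the norm of $\ell^2$, not of $\ell^p$: the right space is $L^p(\mu;\ell^2)$. For the second, $L^p(\mu;\ell^2)$ absorbs one more copy of $L^p(\mu)$ by shifting coordinates, and a cancellation argument uses this.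

## Martingale inequalities in $L^p$

Let $\mu(\mathbb C)=1$ and let $\mathcal F_0\prec\mathcal F_1\prec\cdots$ be finite partitions (each refining the previous one) into sets of positive measure. "$\mathcal F_n$-measurable" means constant on the atoms of $\mathcal F_n$, and $E_nf=E(f|\mathcal F_n)$ replaces $f$ on each atom by its average there. We use without comment: $\|E_nf\|_p\le\|f\|_p$; $E_nE_m=E_{\min(n,m)}$; $E_n(\varphi h)=\varphi E_nh$ for $\mathcal F_n$-measurable $\varphi$; and $\int(E_nf)g\,d\mu=\int fE_ng\,d\mu$. For $\ell^2$-valued functions, $E_n$ acts coordinatewise. A sequence $(d_n)_{n\ge0}$ is a *martingale difference sequence* if $d_n$ is $\mathcal F_n$-measurable and $E_{n-1}d_n=0$ for $n\ge1$.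

*Example.* For the dyadic partitions of $[0,1]$, $(r_n)_{n\geq 1}$ is such a sequence. So is $(r_nh_n)$, if each $h_n$ is $\mathcal F_{n-1}$-measurable, since $E_{n-1}(r_nh_n)=h_nE_{n-1}r_n=0$.

Let $p'=p/(p-1)$ and $p^*=\max(p,p')$. We use two inequalities.

**(B) Burkholder's inequality** (Burkholder, *Astérisque* 157–158 (1988), 75–94). If $(d_n)$ is a martingale difference sequence with values in a Hilbert space and $S=(\sum\|d_n\|^2)^{1/2}$, then
$$(p^*-1)^{-1}\|S\|_p\le\Big\|\sum d_n\Big\|_p\le(p^*-1)\|S\|_p .$$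

**(S) Stein's inequality.** For conditional expectations $E_k$ of an increasing filtration on a probability space and finitely many $f_k\in L^p$, $1<p<\infty$,
$$\Big\|\big(\sum_k|E_kf_k|^2\big)^{1/2}\Big\|_p\le c_p\Big\|\big(\sum_k|f_k|^2\big)^{1/2}\Big\|_p .$$

Note that in (S) each coordinate has its own $E_k$; with one and the same $E_k$ for all coordinates it would just be contractivity of conditional expectation.

*Proof of (S).* For $p=2$ add up $\|E_kf_k\|_2^2\le\|f_k\|_2^2$. Let $p>2$, $q=(p/2)'$ and $0\le u\in L^q$. By Jensen, $|E_kf_k|^2\le E_k(|f_k|^2)$, so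
$$\int\sum_k|E_kf_k|^2u\le\sum_k\int E_k(|f_k|^2)\,u=\sum_k\int|f_k|^2E_ku\le\int\Big(\sum_k|f_k|^2\Big)\sup_kE_ku .$$
Doob's maximal inequality gives $\|\sup_kE_ku\|_q\le q'\|u\|_q=\frac p2\|u\|_q$. By Hölder and the supremum over $\|u\|_q\le1$, $\|\sum|E_kf_k|^2\|_{p/2}\le\frac p2\|\sum|f_k|^2\|_{p/2}$, which is (S) with $c_p=(p/2)^{1/2}$. For $p<2$, the map $(f_k)\mapsto(E_kf_k)$ on $L^p(\mu;\ell^2_m)$ is the transpose of the same map on $L^{p'}(\mu;\ell_2^m)$, so it has the same norm; take $c_p=c_{p'}$. $\square$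

## The operator $A$: modulation at scale-dependent frequency

We now prove Theorem 1. Multiplying $\mu$ by a constant scales the norms of $L^p(\mu;H)$ and $L^p(\mu)$ by the same factor, so $\|V\|\|V^{-1}\|$ does not change, and we assume $\mu(\mathbb C)=1$.

**Step 1 (a filtration with built-in Rademacher functions).** *Purpose: to have scales and oscillating functions for a general nonatomic $\mu$.* We construct finite partitions $\mathcal F_0\prec\mathcal F_1\prec\cdots$ of $\operatorname{supp}\mu$, up to null sets, into Borel sets of positive measure, with $\mathcal F_0$ trivial, and functions $r_n$ ($n\ge1$), such that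

1. atoms of $\mathcal F_n$ have diameter $\le2^{-n}$ for $n\ge1$;
2. $r_n=\pm1$ is $\mathcal F_n$-measurable and $E_{n-1}r_n=0$.

For Lebesgue measure on $[0,1]$, take dyadic intervals of length $2^{-n}$ and the Rademacher functions. In general, given $\mathcal F_{n-1}$, cut each atom into finitely many pieces of diameter $\le2^{-n}$, possible because the support is compact, and discard null pieces. Then split each piece into two parts of equal measure, possible because $\mu$ is nonatomic, and let $r_n=+1$ on one part and $-1$ on the other. The parts are the atoms of $\mathcal F_n$. Since $r_n$ has integral $0$ over each piece, it has integral $0$ over each atom of $\mathcal F_{n-1}$.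

If $f$ is continuous, property 1 and uniform continuity on $\operatorname{supp}\mu$ give $E_nf\to f$ uniformly. As $\|E_n\|\le1$ and continuous functions are dense, $E_nf\to f$ in $L^p$ for all $f\in L^p$, $1<p<\infty$. Put $\Delta_n=E_n-E_{n-1}$. All $E_n$ and $\Delta_n$ are finite rank projections, symmetric for $\int fg\,d\mu$.

**Step 2 (the schedule).** *Purpose: to give each piece of each function its own frequency, finer than the piece.* For $1\le k\le n$ set
$$N(k,n)=\tfrac{n(n+1)}2+k,\qquad Q_{k,k}=E_k,\qquad Q_{k,n}=\Delta_n\quad(n>k).$$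
For given $n$, the numbers $N(k,n)$ fill the interval from $\frac{n(n+1)}2+1$ to $N(n,n)=\frac{n(n+3)}2$, and the block of $n+1$ starts at $\frac{n(n+3)}2+2$. Hence $(k,n)\mapsto N(k,n)$ is injective, and for $k\le n$ and $m\ge1$
$$n\le m\iff N(k,n)\le N(m,m).$$
Also $N(k,n)>n$, as $\frac{n(n+1)}2\ge n$ and $k\ge1$. For fixed $k$, the $Q_{k,n}$ ($n\ge k$) are symmetric projections with $Q_{k,n}Q_{k,m}=0$ for $n\ne m$, and by telescoping $\sum_{n=k}^mQ_{k,n}f=E_mf\to f$. The decomposition of the $k$-th function starts at scale $k$, so at scale $n$ only the $n$ functions $f_1,\dots,f_n$ are active. This will keep the commutators of finite rank and summable.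

**Step 3 (definition of $A$ and its boundedness).** *Purpose: to place infinitely many copies of $L^p(\mu)$ inside $L^p(\mu)$.* Let $S=L^p(\mu;\ell^2)$ and $M_S=M_{\mu,\ell^2}$. Let $\mathcal D\subset S$ be the set of $f=(f_k)_{k\ge1}$ with finitely many nonzero $f_k$, each $\mathcal F_m$-measurable for some $m$. It is dense: finitely supported sequences are dense, and $E_mf_k\to f_k$. For $f\in\mathcal D$ put
$$Af=\sum_{1\le k\le n}r_{N(k,n)}\,Q_{k,n}f_k ,$$
a finite sum, because $\Delta_nf_k=0$ once $f_k$ is $\mathcal F_{n-1}$-measurable. The first terms are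
$$Af=r_2E_1f_1+r_4\Delta_2f_1+r_5E_2f_2+r_7\Delta_3f_1+r_8\Delta_3f_2+r_9E_3f_3+\cdots .$$
For instance, $f=(1,0,0,\dots)$ goes to $r_2$, $f=(r_1,0,0,\dots)$ to $r_1r_2$, and $f=(0,1,0,\dots)$ to $r_5$.

Let $d_N=r_NQ_{k,n}f_k$ if $N=N(k,n)$, and $d_N=0$ for all other $N\geq 0$. Since $Q_{k,n}f_k$ is $\mathcal F_n$-measurable and $n\le N-1$, the function $d_N$ is $\mathcal F_N$-measurable and $E_{N-1}d_N=Q_{k,n}f_k\cdot E_{N-1}r_N=0$. So $(d_N)$ is a martingale difference sequence with sum $Af$, and $|d_N|=|Q_{k,n}f_k|$. By (B) and the triangle inequality in $\ell^2$ and $L^p$,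
$$\|Af\|_p\le(p^*-1)\Big\|\Big(\sum_{k\le n}|Q_{k,n}f_k|^2\Big)^{1/2}\Big\|_p\le(p^*-1)\Big[\Big\|\big(\sum_k|E_kf_k|^2\big)^{1/2}\Big\|_p+\Big\|\big(\sum_{n\ge1}\sum_k|\Delta_nf_k|^2\big)^{1/2}\Big\|_p\Big].$$
The first term in brackets is at most $c_p\|f\|_S$ by (S). The second is part of the square function of the $\ell^2$-valued martingale $(E_nf)_{n\ge0}$, whose differences are $E_0f,\Delta_1f,\Delta_2f,\dots$ and sum to $f$; by the left inequality in (B) it is at most $(p^*-1)\|f\|_S$. So
$$\|Af\|_p\le c_p'\|f\|_S,\qquad c_p'=(p^*-1)(c_p+p^*-1),$$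
and $A$ extends to a bounded operator $A=A_p:L^p(\mu;\ell^2)\to L^p(\mu)$, for every $1<p<\infty$.

*The case $p=2$ by hand.* The $d_N$ are mutually orthogonal, so $\|Af\|_2^2=\sum_k\sum_{n\ge k}\|Q_{k,n}f_k\|_2^2=\sum_k\|f_k\|_2^2$. Here $A$ is an isometry, and neither (B) nor (S) is needed.

## A left inverse by duality, and a compact commutator

**Step 4 (left inverse).** *Purpose: to show that $A$ is an isomorphism onto a complemented subspace.* Use the bilinear pairings $\int fg\,d\mu$ and $\langle f,g\rangle=\int\sum_kf_kg_k\,d\mu$, under which $L^p(\mu)^*=L^{p'}(\mu)$ and $L^p(\mu;\ell^2)^*=L^{p'}(\mu;\ell^2)$. Define the bounded operator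
$$B=(A_{p'})^*:L^p(\mu)\to L^p(\mu;\ell^2),\qquad\text{i.e. }\langle Bh,g\rangle=\int h\,(A_{p'}g)\,d\mu .$$
On $\mathcal D$ the operators $A_p$ and $A_{p'}$ are given by the same formula. For $f,g\in\mathcal D$,
$$\langle BAf,g\rangle=\int(Af)(Ag)\,d\mu=\sum_{k\le n}\sum_{k'\le n'}\int r_Nr_{N'}\,Q_{k,n}f_k\,Q_{k',n'}g_{k'}\,d\mu,$$
with $N=N(k,n)$ and $N'=N(k',n')$. If $N<N'$, then $r_N$, $Q_{k,n}f_k$ and $Q_{k',n'}g_{k'}$ are $\mathcal F_{N'-1}$-measurable, because $n<N\le N'-1$ and $n'\le N'-1$. As $E_{N'-1}r_{N'}=0$, the integral vanishes. The case $N>N'$ is the same. If $N=N'$, injectivity gives $(k,n)=(k',n')$; since $r_N^2=1$ and $Q_{k,n}$ is a symmetric projection, the term equals $\int f_kQ_{k,n}g_k\,d\mu$. Therefore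
$$\langle BAf,g\rangle=\sum_k\sum_{n\ge k}\int f_kQ_{k,n}g_k\,d\mu=\int\sum_kf_kg_k\,d\mu=\langle f,g\rangle .$$
Since $\mathcal D$ is dense in $L^p(\mu;\ell^2)$ and in $L^{p'}(\mu;\ell^2)$,
$$BA=I_S.\tag{1}$$

**Step 5 ($A$ and $B$ intertwine modulo compacts).** *Purpose: to show that the errors at scale $n$ have finite rank and summable norms.* For $f\in S$ put
$$A^{(m)}f=\sum_{n\le m}\sum_{k\le n}r_{N(k,n)}Q_{k,n}f_k,$$
a bounded operator. On $\mathcal D$, applying $E_{N(m,m)}$ to $Af=\sum_Nd_N$ keeps the $d_N$ with $N\le N(m,m)$ and kills the others; by Step 2 the kept ones are those with $n\le m$. So $A^{(m)}=E_{N(m,m)}A$ on $\mathcal D$, hence on $S$, and $A^{(m)}\to A$ strongly. Consequently, for $f\in S$,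
$$(AM_S-M_\mu A)f=\lim_m\sum_{n\le m}C_nf,\qquad C_nf=\sum_{k=1}^nr_{N(k,n)}\big(Q_{k,n}(zf_k)-zQ_{k,n}f_k\big).$$
Each $C_n$ has finite rank, since the $Q_{k,n}$ do. To bound it, let $n\ge1$, pick a point in each atom of $\mathcal F_n$, and let $z_n$ be the $\mathcal F_n$-measurable function with these values. Then $|z-z_n|\le2^{-n}$ a.e. Because $E_n(z_nh)=z_nE_nh$,
$$E_n(zh)-zE_nh=E_n\big((z-z_n)h\big)-(z-z_n)E_nh,$$
which has norm at most $2\cdot2^{-n}\|h\|_p$. If $n=k$, then $Q_{k,n}=E_n$ and this is the bound. If $n>k$, then $Q_{k,n}=E_n-E_{n-1}$ with $n-1\ge k\ge1$, so the estimate applies to both terms and gives $2\cdot2^{-n}+2\cdot2^{-(n-1)}=6\cdot2^{-n}$. In all cases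
$$\|Q_{k,n}(zh)-zQ_{k,n}h\|_p\le6\cdot2^{-n}\|h\|_p .$$
As $|r_N|=1$ and $\|f_k\|_p\le\|f\|_S$, we get $\|C_n\|\le6n2^{-n}$. So $\sum C_n$ converges in norm and
$$AM_S-M_\mu A\ \text{ is compact.}\tag{2}$$
This holds for $p'$ too. Multiplication by $z$ is its own transpose, so the adjoint of (2) for $p'$ says that
$$M_SB-BM_\mu\ \text{ is compact.}\tag{3}$$

## Splitting $L^p(\mu)$ and absorbing one more copy

**Step 6 (splitting).** *Purpose: to turn the embedding $A$ into a decomposition of $M_\mu$ itself.* Let $P=AB$. By (1), $P^2=A(BA)B=P$ and $PA=A$, so $P$ is a bounded projection with range $A(S)$. By (2) and (3),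
$$[M_\mu,P]=M_\mu AB-ABM_\mu=(M_\mu A-AM_S)B+A(M_SB-BM_\mu)\ \text{ is compact.}\tag{4}$$
Let $G=\ker P$. On $G$ we have $B=0$, since $ABg=0$ implies $Bg=BABg=0$. Let $F=(I-P)M_\mu|_G$, an operator on $G$, and
$$W:S\oplus G\to L^p(\mu),\quad W(f,g)=Af+g .$$
Its inverse is $h\mapsto(Bh,(I-P)h)$: indeed $ABh+(I-P)h=h$, while $B(Af+g)=f$ and $(I-P)(Af+g)=g$. Moreover
$$\big(M_\mu W-W(M_S\oplus F)\big)(f,g)=M_\mu Af+M_\mu g-AM_Sf-(I-P)M_\mu g=(M_\mu A-AM_S)f+PM_\mu g,$$
and $PM_\mu g=[P,M_\mu]g$ because $Pg=0$. By (2) and (4) this operator is compact. Hence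
$$M_\mu\approx M_S\oplus F.\tag{5}$$
We know nothing about $F$, and do not need to.

**Step 7 (absorption).** *Purpose: to cancel $F$.* Let $H\ne0$ be a separable Hilbert space, $e\in H$ a unit vector, $H'=e^\perp$ (possibly $0$), so $H=H'\oplus\mathbb Ce$. Let $U:H'\oplus\ell^2\to\ell^2$ be unitary; applied pointwise, it gives an isometry $L^p(\mu;H'\oplus\ell^2)\to S$ that commutes with multiplication by $z$. Hence $M_{\mu,H}\approx M_{\mu,H'}\oplus M_\mu$ and $M_{\mu,H'}\oplus M_S\approx M_S$, by isomorphisms that intertwine exactly. With (5) used twice,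
$$M_{\mu,H}\approx M_{\mu,H'}\oplus M_\mu\approx M_{\mu,H'}\oplus M_S\oplus F\approx M_S\oplus F\approx M_\mu .$$

**Step 8 (the isomorphism and its norm).** *Purpose: to see that $C_p$ depends only on $p$.* Composing the isomorphisms, write $f\in L^p(\mu;H)$ as $(f',\varphi)$ with $f'\in L^p(\mu;H')$, $\varphi\in L^p(\mu)$. Then
$$V(f',\varphi)=A\,U(f',B\varphi)+(I-P)\varphi .\tag{6}$$
To compute $V^{-1}h$, put $(f',s)=U^{-1}Bh$ and $\varphi=As+(I-P)h$. Check: by (1), $B(I-P)=B-BAB=0$, so $B\varphi=s$, $AU(f',s)=ABh=Ph$, and $(I-P)\varphi=(I-P)h$, since $(I-P)A=0$; the sum is $h$. Conversely, for $h=V(f',\varphi)$ we have $Bh=U(f',B\varphi)$ and $(I-P)h=(I-P)\varphi$, so the recipe returns $f'$, $s=B\varphi$ and $AB\varphi+(I-P)\varphi=\varphi$.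

Directly from (6), $M_\mu V-VM_{\mu,H}$ sends $(f',\varphi)$ to
$$(M_\mu A-AM_S)U(f',B\varphi)+AU\big(0,(M_SB-BM_\mu)\varphi\big)-[M_\mu,P]\varphi,$$
which is again compact by (2), (3), (4). With $a=\|A\|\le c_p'$ and $b=\|B\|\le c_{p'}'$, and since $\|f'\|,\|\varphi\|\le\|f\|\le\|f'\|+\|\varphi\|$,
$$\|V\|\le a(1+b)+(1+ab)=1+a+2ab,\qquad\|V^{-1}\|\le b+(ab+1+ab)=1+b+2ab .$$
So $\|V\|\|V^{-1}\|\le C_p:=(1+c_p'+2c_p'c_{p'}')(1+c_{p'}'+2c_p'c_{p'}')$. This proves Theorem 1. $\blacksquare$

For $H=\mathbb C^2$, (6) reads $V(f_1,\varphi)=A(f_1,(B\varphi)_1,(B\varphi)_2,\dots)+\varphi-AB\varphi$: the coordinates of $B\varphi$ move one place to the right, and $f_1$ takes the free first place.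

## Only Hilbert spaces: which $X$ satisfy $M_{\mu,X}\approx M_\mu$

Theorem 1 has a converse for measures on the line. For a Banach space $X\ne0$ let
$$\kappa(X)=\inf\|V\|\|V^{-1}\|$$
over all isomorphisms $V:L^p(\mu;X)\to L^p(\mu)$ with $M_\mu V-VM_{\mu,X}$ compact, with $\inf\emptyset=\infty$. Let $d$ be the Banach–Mazur distance ($d(X,Y)=\inf\|J\|\|J^{-1}\|$ over isomorphisms $J:X\to Y$, and $\infty$ if there are none), and let $d_2(X)=\inf_Hd(X,H)$ with $H$ ranging over all Hilbert spaces. For $q\ge2$ let $B_q$ be the best constant in Khintchine's inequality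
$$\mathbb E\Big|\sum\varepsilon_ka_k\Big|^q\le B_q^q\Big(\sum|a_k|^2\Big)^{q/2},\qquad a_k\in\mathbb C,$$
with $\varepsilon_k$ independent random signs; $B_2=1$.

*Examples.* $\kappa(\mathbb C)=1$, with $V=I$. By Theorem 1, $\kappa(H)\le C_p$ for every separable Hilbert space $H\ne0$. Expanding, $\mathbb E|\sum\varepsilon_ka_k|^4=2(\sum|a_k|^2)^2+|\sum a_k^2|^2-2\sum|a_k|^4\le3(\sum|a_k|^2)^2$, so $B_4\le3^{1/4}$.

**Theorem 2.** Let $1<p<\infty$, let $\mu\neq0$ be finite, nonatomic and compactly supported in $\mathbb R$ (e.g. Lebesgue measure on $[0,1]$), and let $X\ne0$ be a Banach space.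

1. $M_{\mu,X}\approx M_\mu$ if and only if $X$ is isomorphic to a separable Hilbert space.
2. $B_{p^*}^{-1}\,d_2(X)\le\kappa(X)$ for every $X$.
3. If $X$ is separable, then also $\kappa(X)\le C_p\,d_2(X)$. If $X$ is nonseparable, then $\kappa(X)=\infty$.

Again normalise $\mu(\mathbb C)=1$, which does not change $\kappa$.

**Step 1 (nonseparable $X$).** *Purpose: to dispose of this case.* $X$ embeds isometrically in $L^p(\mu;X)$ as the constants. If $L^p(\mu;X)$ is isomorphic to the separable space $L^p(\mu)$, then $X$ is separable. So for nonseparable $X$ we have $\kappa(X)=\infty$ and $M_{\mu,X}\not\approx M_\mu$, and 2 is trivial.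

**Step 2 (sufficiency in 1 and the upper bound in 3).** *Purpose: to transfer Theorem 1.* Let $X$ be separable and $J:X\to H$ an isomorphism onto a Hilbert space; then $H$ is separable and nonzero. The map $f\mapsto J\circ f$ is an isomorphism $L^p(\mu;X)\to L^p(\mu;H)$ that intertwines the multiplications exactly, with norm at most $\|J\|$ and inverse of norm at most $\|J^{-1}\|$. Composing it with $V$ from Theorem 1 gives $M_{\mu,X}\approx M_\mu$ and $\kappa(X)\le C_p\|J\|\|J^{-1}\|$. Take the infimum over $J$ and $H$. If there is no such $J$, then $d_2(X)=\infty$ and the bound is trivial.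

**What has to be shown for the converse.** Let $T:L^p(\mu;X)\to L^p(\mu)$ be an isomorphism with $M_\mu T-TM_{\mu,X}$ compact, and put $C=\|T\|$, $c=\|T^{-1}\|^{-1}$. It is enough to prove
$$d_2(X)\le B_{p^*}\|T\|\|T^{-1}\| .\tag{7}$$
Indeed the infimum over $T$ gives 2, and finiteness of $d_2(X)$ together with Step 1 gives necessity in 1. By Step 1, $X$ is separable. It is also reflexive, being isomorphic to a closed subspace of $L^p(\mu)$. The obvious attempt, restricting $T$ to the constants, shows only that $X$ embeds in $L^p(\mu)$. That does not exclude $X=\ell^p$, which embeds isometrically in $L^p(\mu)$ through normalised indicators of disjoint sets. We must use the compactness, so we test $T$ on weakly null sequences $r_ng$ in place of the constants $g$.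

**Step 3 (the case $p=2$).** *Purpose: to check (7) directly.* Restricting $T$ to the constants, $X$ is $(C/c)$-isomorphic to a closed subspace of the Hilbert space $L^2(\mu)$, and $B_2=1$.

**Step 4 (the case $p>2$: a form with values in $L^{p/2}$).** *Purpose: to build an inner product from the images of $r_ng$.* Take $r_n$ and $\mathcal F_n$ as in the proof of Theorem 1. Then $r_n\to0$ weakly in $L^p(\mu)$: the sequence is bounded, $\int r_ng\,d\mu=0$ if $g$ is $\mathcal F_m$-measurable with $m<n$, and such $g$ are dense in $L^{p'}(\mu)$. For $g\in X$, the map $h\mapsto hg$ is bounded from $L^p(\mu)$ to $L^p(\mu;X)$, so $r_ng\to0$ weakly there. For a polynomial $\varphi$ put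
$$u_n(g)=T(r_ng),\qquad v_n(\varphi,g)=T(\varphi r_ng).$$
Since $M_\mu T-TM_{\mu,X}$ is compact, so is $M_\varphi T-TM_\varphi$, by induction on powers and linearity. Compact operators map weakly null sequences to norm null ones. Hence, also using that $r_n g$ is bounded,
$$\|v_n(\varphi,g)-\varphi u_n(g)\|_p=\|(TM_\varphi-M_\varphi T)(r_ng)\|_p\to0.\tag{8}$$
By Hölder, $\|u_n(g)\overline{u_n(h)}\|_{p/2}\le C^2\|g\|\|h\|$. Here $p/2>1$, so $L^{p/2}(\mu)$ is reflexive and bounded sequences have weakly convergent subsequences. Let $X_0$ be countable and dense in $X$. A diagonal argument gives a subsequence, not relabelled, along which $u_n(g)\overline{u_n(h)}$ converges weakly in $L^{p/2}$ for all $g,h\in X_0$. For arbitrary $g,h\in X$ and $g',h'\in X_0$,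
$$\big\|u_n(g)\overline{u_n(h)}-u_n(g')\overline{u_n(h')}\big\|_{p/2}\le C^2\big(\|g-g'\|\|h\|+\|g'\|\|h-h'\|\big),$$
so for each $\psi\in L^{(p/2)'}$ the sequence $\int u_n(g)\overline{u_n(h)}\psi\,d\mu$ is Cauchy. Its limit is a bounded linear functional of $\psi$, represented by some $b(g,h)\in L^{p/2}(\mu)$. Thus
$$u_n(g)\overline{u_n(h)}\to b(g,h)\ \text{ weakly in }L^{p/2}(\mu)\text{ for all }g,h\in X.$$
The form $b$ is sesquilinear, $b(h,g)=\overline{b(g,h)}$, and $w_g:=b(g,g)\ge0$ as a weak limit of nonnegative functions. Since $\big||\alpha|^2-|\beta|^2\big|\le|\alpha-\beta|(|\alpha|+|\beta|)$, (8) and Hölder give $|v_n(\varphi,g)|^2-|\varphi|^2|u_n(g)|^2\to0$ in $L^{p/2}$, so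
$$|v_n(\varphi,g)|^2\to|\varphi|^2w_g\ \text{ weakly in }L^{p/2}(\mu).\tag{9}$$

**Step 5 (upper estimate).** *Purpose: to bound $w_g$ from above, tested against $|\varphi|^p$.* Since $|r_n|=1$, $\|v_n(\varphi,g)\|_p\le C\|g\|\|\varphi\|_p$. The norm is weakly lower semicontinuous, so (9) gives $\||\varphi|^2w_g\|_{p/2}\le C^2\|g\|^2\|\varphi\|_p^2$, that is,
$$\int|\varphi|^pw_g^{p/2}\,d\mu\le C^p\|g\|^p\int|\varphi|^p\,d\mu.\tag{10}$$

**Step 6 (lower estimate).** *Purpose: the same from below; weak limits can lose norm, and convex combinations with random signs prevent this.* By Mazur's theorem and (9), there are finite convex combinations $\sum_k\lambda_k|v_k(\varphi,g)|^2$ converging in norm in $L^{p/2}$ to $|\varphi|^2w_g$. For each of them, Khintchine's inequality, used pointwise and then integrated, gives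
$$\mathbb E\Big\|\sum_k\varepsilon_k\lambda_k^{1/2}v_k(\varphi,g)\Big\|_p^p\le B_p^p\Big\|\sum_k\lambda_k|v_k(\varphi,g)|^2\Big\|_{p/2}^{p/2}.$$
By linearity, the left side equals $\mathbb E\|T(\varphi\sum_k\varepsilon_k\lambda_k^{1/2}r_k\,g)\|_p^p$, which is at least
$$c^p\|g\|^p\int|\varphi|^p\,\mathbb E\Big|\sum_k\varepsilon_k\lambda_k^{1/2}r_k\Big|^p\,d\mu\ge c^p\|g\|^p\int|\varphi|^p\,d\mu,$$
because pointwise $\mathbb E|\cdot|^p\ge(\mathbb E|\cdot|^2)^{p/2}=(\sum_k\lambda_kr_k^2)^{p/2}=1$. Passing to the limit along the convex combinations,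
$$(c/B_p)^p\|g\|^p\int|\varphi|^p\,d\mu\le\int|\varphi|^pw_g^{p/2}\,d\mu.\tag{11}$$

**Step 7 (pointwise bounds and the inner product).** *Purpose: to remove $\varphi$; here $\operatorname{supp}\mu\subset\mathbb R$ is used.* By Weierstrass' theorem, polynomials are uniformly dense in $C(\operatorname{supp}\mu)$. Since $w_g^{p/2}\in L^1(\mu)$, (10) and (11) extend to all $\varphi\in C(\operatorname{supp}\mu)$. Taking $\varphi=\psi^{1/p}$ with continuous $\psi\ge0$,
$$(c/B_p)^p\|g\|^p\int\psi\,d\mu\le\int\psi w_g^{p/2}\,d\mu\le C^p\|g\|^p\int\psi\,d\mu .$$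
As this holds for all such $\psi$, we conclude that $(c/B_p)^2\|g\|^2\le w_g\le C^2\|g\|^2$ $\mu$-a.e. Therefore $\langle g,h\rangle=\int b(g,h)\,d\mu$ is an inner product on $X$ with
$$(c/B_p)^2\|g\|^2\le\langle g,g\rangle\le C^2\|g\|^2 .$$
Its norm is equivalent to the complete norm of $X$, so $X$ with it is a Hilbert space, and $d_2(X)\le B_pC/c=B_p\|T\|\|T^{-1}\|$. This is (7) for $p>2$.

**Step 8 (the case $1<p<2$).** *Purpose: to reduce to the exponent $p'>2$.* As $X$ is reflexive, $L^p(\mu;X)^*=L^{p'}(\mu;X^*)$ isometrically (Diestel–Uhl, *Vector Measures*, Ch. IV). So $R=(T^{-1})^*:L^{p'}(\mu;X^*)\to L^{p'}(\mu)$ is an isomorphism with $\|R\|\|R^{-1}\|=\|T\|\|T^{-1}\|$, and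
$$M_\mu R-RM_{\mu,X^*}=\big(T^{-1}M_\mu-M_{\mu,X}T^{-1}\big)^*=\big(T^{-1}(M_\mu T-TM_{\mu,X})T^{-1}\big)^*$$
is compact. The case $p'>2$, applied to $X^*$ and $R$, gives $d_2(X^*)\le B_{p'}\|T\|\|T^{-1}\|$. By reflexivity, taking adjoints of isomorphisms onto Hilbert spaces gives $d_2(X)=d_2(X^*)$, and $p'=p^*$. This proves (7) and Theorem 2. $\blacksquare$

## $\ell^p$-sums: the size of the distortion, and why infinitely many copies fail

**Corollary.** Let $\mu$ be as in Theorem 2. (a) For the $\ell^p$-sum of $n$ copies of $M_\mu$, $B_{p^*}^{-1}n^{|1/2-1/p|}\le\kappa(\ell^n_p)\le C_p\,n^{|1/2-1/p|}$. (b) If $p\ne2$, the infinite $\ell^p$-sum $M_\mu\oplus M_\mu\oplus\cdots$ is *not* similar to any $M_\mu+K$ with $K$ compact. If $\mu$ is Lebesgue measure on $[0,1]$ (and $p\ne2$), neither is multiplication by $x$ on $L^p([0,1]^2)$.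

*Proof of (a).* The $\ell^p$-sum of $n$ copies is $M_{\mu,\ell_p^n}$, and $\ell_p^n$ is separable, so by Theorem 2 it suffices to show $d_2(\ell_p^n)=n^{|1/2-1/p|}$. The identity map to $\ell_2^n$ gives $\le$, by Hölder's inequality. For $\ge$, let $|\cdot|$ be a Hilbertian norm with $\|g\|\le|g|\le D\|g\|$; any isomorphism $J$ onto a Hilbert space gives one after scaling, with $D=\|J\|\|J^{-1}\|$. Averaging over signs, the cross terms cancel and
$$\mathbb E\Big|\sum\pm e_i\Big|^2=\sum|e_i|^2\in[n,D^2n],$$
while $\|\sum\pm e_i\|^2=n^{2/p}$ for every choice of signs, so the left side is also in $[n^{2/p},D^2n^{2/p}]$. Hence $n\le D^2n^{2/p}$ and $n^{2/p}\le D^2n$, that is, $D\ge n^{|1/2-1/p|}$.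

*Proof of (b).* These operators are $M_{\mu,X}$ with $X=\ell^p$ and, by Fubini, $X=L^p[0,1]$. Both spaces contain $\ell_p^n$ isometrically for all $n$, and $d_2$ does not increase on passing to subspaces. So $d_2(X)\ge n^{|1/2-1/p|}$ for all $n$, and $d_2(X)=\infty$ if $p\ne2$. Apply Theorem 2. $\blacksquare$

*Remark.* This shows exactly why $\ell^2$ was needed in the cancellation argument. Suppose we had found $M_\mu\approx M_{\mu,\ell^p}\oplus F$ for some operator $F$. Since $M_{\mu,\ell^p}\oplus M_{\mu,\ell^p}\approx M_{\mu,\ell^p}$ and $M_\mu\oplus M_{\mu,\ell^p}\approx M_{\mu,\ell^p}$ by rearranging coordinates, we would get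
$$M_\mu\approx M_{\mu,\ell^p}\oplus F\approx M_{\mu,\ell^p}\oplus M_{\mu,\ell^p}\oplus F\approx M_{\mu,\ell^p}\oplus M_\mu\approx M_{\mu,\ell^p},$$
contradicting (b) when $p\ne2$ and $\mu$ lives on $\mathbb R$. So for such $\mu$, an $\ell^p$-sum of infinitely many copies cannot be split off.

## Measures with atoms

The question was posed together with the following known result, which we use as quoted there.

**Known result.** Let $1<p<\infty$, $p\ne2$, and let $\mu_1,\mu_2$ be finite compactly supported measures on $\mathbb C$ whose supports are not finite sets, with purely nonatomic parts $\mu_1',\mu_2'$. There exists a compact operator $K$ on $L^p(\mu_2)$ such that $M_{\mu_1}$ is similar to $M_{\mu_2}+K$ if and only if $\mu_1'$ and $\mu_2'$ are equivalent (mutually absolutely continuous) and $\operatorname{supp}(\mu_1)$ and $\operatorname{supp}(\mu_2)$ have the same cluster points.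

*Example.* Let $\mu_1=\lambda$ be Lebesgue measure on $[0,1]$ and $\mu_2=\lambda+\delta_2$. The nonatomic parts are both $\lambda$, and the cluster points of both supports form $[0,1]$; so $M_{\mu_1}\approx M_{\mu_2}$.

**Theorem 3 (uses the Known result).** Let $1<p<\infty$, $p\ne2$, let $\mu_1,\mu_2$ be finite compactly supported measures with infinite supports, and let $n_1,n_2\ge1$ be integers. Then $M_{\mu_1}^{\oplus n_1}\approx M_{\mu_2}^{\oplus n_2}$ if and only if $\mu_1'$ and $\mu_2'$ are equivalent and $\operatorname{supp}\mu_1,\operatorname{supp}\mu_2$ have the same cluster points. In particular $M_\mu\oplus M_\mu\approx M_\mu$ whenever $\operatorname{supp}\mu$ is infinite.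

**Step 1 (reduction).** *Purpose: to reduce to one measure.* It suffices to show $M_\mu^{\oplus n}\approx M_\mu$ if $\operatorname{supp}\mu$ is infinite. Then $M_{\mu_i}^{\oplus n_i}\approx M_{\mu_i}$, so by transitivity the claim becomes the Known result.

**Step 2 (spreading the repeated atoms).** *Purpose: to realise $n$ copies of the atomic part, up to a compact operator, by a measure with distinct atoms.* Let $z_j$, $j\in J\subset\mathbb N=\{1,2,\dots\}$, be the distinct atoms of $\mu$, $\mu_a$ the atomic part and $\mu'$ the nonatomic part. If $J=\emptyset$, Theorem 1 with $H=\mathbb C^n$ is the claim. Otherwise $\mu'\perp\mu_a$, so $M_\mu$ is similar to $M_{\mu'}\oplus M_{\mu_a}$. The operator $M_{\mu_a}^{\oplus n}$ is similar to the diagonal operator on $\ell^p(J\times\{1,\dots,n\})$ with entry $z_j$ at $(j,i)$. Choose pairwise distinct points $z_{j,i}$ with $|z_{j,i}-z_j|\le2^{-j}$, one after the other. The differences $z_{j,i}-z_j$ exceed a given $\varepsilon>0$ in modulus for only finitely many $(j,i)$, so replacing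 $z_j$ by $z_{j,i}$ is a compact perturbation. As the points are distinct, the new diagonal operator is similar to $M_\nu$, where $\nu=\sum_{j,i}c_{j,i}\delta_{z_{j,i}}$ with $c_{j,i}>0$ and $\sum c_{j,i}<\infty$. By Theorem 1 with $H=\mathbb C^n$ (if $\mu'\ne0$),
$$M_\mu^{\oplus n}\approx M_{\mu'}^{\oplus n}\oplus M_\nu\approx M_{\mu'}\oplus M_\nu\approx M_{\mu'+\nu},$$
the last step because $\mu'\perp\nu$. If $\mu'=0$, omit the first summand.

**Step 3 (comparing $\mu'+\nu$ with $\mu$).** *Purpose: to check the hypotheses of the Known result.* The nonatomic part of $\mu'+\nu$ is $\mu'$, as for $\mu$.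

The sets $\{z_{j,i}\}$ and $\{z_j\}$ have the same cluster points. Indeed, if $z_{j_l,i_l}\to w$ with distinct indices, then $j_l\to\infty$, because each $j$ carries only $n$ of the points; so $z_{j_l}\to w$ through infinitely many distinct $z_j$. Conversely, if $z_{j_l}\to w$ with distinct $j_l$, then $j_l\to\infty$ and $z_{j_l,1}\to w$, and these points are distinct. Taking closures does not change cluster points, and the cluster points of a finite union are the union of the cluster points. Since $\operatorname{supp}(\mu'+\nu)=\operatorname{supp}\mu'\cup\overline{\{z_{j,i}\}}$ and $\operatorname{supp}\mu=\operatorname{supp}\mu'\cup\overline{\{z_j\}}$, the two supports have the same cluster points.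

Both supports are infinite: either $\mu'\ne0$, and then $\operatorname{supp}\mu'$ is infinite because $\mu'$ has no atoms, or $\mu'=0$ and $J$ is infinite. By the Known result, $M_{\mu'+\nu}\approx M_\mu$, and so $M_\mu^{\oplus n}\approx M_\mu$. $\blacksquare$
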